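# Subgroup growth of right-angled Coxeter groups, computed by clique collections

## 1. Free products of elementary abelian 2-groups

For a finitely generated group $\Gamma$, let $s_n(\Gamma)$ be the number of subgroups of index exactly $n$. How fast does $s_n(\Gamma)$ grow with $n$? We begin with groups where the answer comes from direct counting. Logarithms are natural, and $[n]=\{1,\dots,n\}$.

**Subgroups and actions.** Let $t_n(\Gamma)$ be the number of homomorphisms $\Gamma\to S_n$ with transitive image. Then
$$s_n(\Gamma)=\frac{t_n(\Gamma)}{(n-1)!}. \tag{1}$$
Indeed, send a transitive homomorphism to the stabilizer of the point $1$, a subgroup of index $n$. A given subgroup $H$ of index $n$ comes from exactly the bijections $\Gamma/H\to[n]$ that send the coset $H$ to $1$. There are $(n-1)!$ of these, and they give different homomorphisms because an isomorphism of transitive $\Gamma$-sets fixing a base point is unique.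

We use throughout that $(n/e)^n\le n!\le n^n$, so $\log n!$ and $\log (n-1)!$ are both $n\log n+O(n)$.

**Proposition 1.** Let $k\ge 0$ and $h_k(n)=|\mathrm{Hom}((\mathbb Z/2)^k,S_n)|$. There is $c_k$ such that for all $n\ge1$
$$\left|\log h_k(n)-(1-2^{-k})\,n\log n\right|\le c_k\,n. \tag{2}$$

**Proof.** Write $K=(\mathbb Z/2)^k$, and let $h$ be the number of subgroups of $K$. Up to isomorphism, a $K$-set is described by the numbers $m_H$ of orbits isomorphic to $K/H$. The group $S_n$ permutes transitively, by conjugation, the actions on $[n]$ of a given type $(m_H)$. The stabilizer of an action is the automorphism group of the $K$-set, and $K/H$ has $[K:H]$ automorphisms because $K$ is abelian. So the number of actions of type $(m_H)$ is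
$$\frac{n!}{\prod_H m_H!\,[K:H]^{m_H}}.$$

*Lower bound.* If $k=0$, then $h_0(n)=1$ and there is nothing to prove. If $k\ge1$, take only the type with $m=\lfloor n/2^k\rfloor$ regular orbits and $r=n-2^km<2^k$ fixed points. It gives $h_k(n)\ge n!/(2^{km}\,m!\,r!)$. Here $\log m!\le m\log n\le 2^{-k}n\log n$, and $\log r!$ and $km\log 2$ are $O_k(n)$.

*Upper bound.* Let $m=\sum_Hm_H$. Orbits have at most $2^k$ points, so $m\ge n/2^k$. A multinomial coefficient with $h$ parts is at most $h^m$, so $\prod_H m_H!\ge m!/h^m\ge (m/e)^m/h^n$. The function $x(\log x-1)$ increases for $x\ge1$. Hence, for $n\ge2^k$, $m(\log m-1)\ge 2^{-k}n(\log n-k\log2-1)$. So each type has at most $\exp\big((1-2^{-k})n\log n+O_k(n)\big)$ actions. There are at most $(n+1)^h$ types. The finitely many $n<2^k$ are absorbed in $c_k$. $\square$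

**Proposition 2.** Let $P=(\mathbb Z/2)^{k_1}*\cdots*(\mathbb Z/2)^{k_q}$ with $q\ge2$, all $k_i\ge1$, and $w=\sum_i(1-2^{-k_i})$. Then for all $n\ge2$, with a constant $c$ depending on the $k_i$,
$$\left|\log t_n(P)-w\,n\log n\right|\le cn,\qquad\text{hence}\qquad \lim_{n\to\infty}\frac{\log s_n(P)}{n\log n}=w-1 .$$

**Proof.** A homomorphism from a free product is a tuple of homomorphisms from the factors, so $t_n(P)\le|\mathrm{Hom}(P,S_n)|=\prod_ih_{k_i}(n)$. The upper bound is (2). For the lower bound we must make the actions transitive without losing more than $e^{O(n)}$.

Let $a,b$ be one standard generator in each of the first two factors. For an ordering $(x_1,\dots,x_n)$ of $[n]$, let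
$$a\mapsto\prod_i(x_{2i-1}\ x_{2i}),\qquad b\mapsto\prod_i(x_{2i}\ x_{2i+1}).$$
These generate a transitive group. The pair of permutations determines the path $x_1,\dots,x_n$ up to reversal, so we get at least $n!/2$ pairs.

Now extend. Suppose $a$ acts with $m$ two-cycles. Identify its moved points with $[m]\times\{0,1\}$ so that $a$ flips the second coordinate. Let the other $k_1-1$ generators of the first factor act through any homomorphism $(\mathbb Z/2)^{k_1-1}\to S_m$ on the first coordinate, and fix the points that $a$ fixes. They commute with $a$, so $a$ extends to at least $h_{k_1-1}(m)$ homomorphisms of the first factor. The same works for $b$ and $k_2$. In both cases $m\ge(n-2)/2$. For $n\ge4$, since $x\log x$ increases for $x\ge1$ and $(n-2)/2\ge n/4$, we get $m\log m\ge\frac{n-2}2(\log n-\log 4)=\frac n2\log n-O(n)$. So by (2)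
$$\log h_{k_i-1}(m)\ge(1-2^{1-k_i})\tfrac n2\log n-O(n)=\left(\tfrac12-2^{-k_i}\right)n\log n-O(n)\qquad(i=1,2).$$
The remaining factors act arbitrarily. Altogether
$$\log t_n(P)\ge n\log n\Big[1+\left(\tfrac12-2^{-k_1}\right)+\left(\tfrac12-2^{-k_2}\right)+\sum_{i\ge3}(1-2^{-k_i})\Big]-O(n)=w\,n\log n-O(n).$$
For $n=2,3$ we only need $t_n(P)\ge1$, which the pairs $(a,b)$ show. The limit follows from (1). $\square$

**Example.** For $P=\mathbb Z/2*\mathbb Z/2=D_\infty=\langle r,s\rangle$ we have $w=1$ and limit $0$. By hand: the subgroups of index $n$ are $\langle r^n,r^is\rangle$ for $i$ modulo $n$, and also $\langle r^{n/2}\rangle$ if $n$ is even. So $s_n\in\{n,n+1\}$.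

## 2. Arbitrary graphs and the number $\gamma(\mathcal G)$

**Definition.** For a finite simple graph $\mathcal G$, the right-angled Coxeter group is
$$\mathrm{Cox}(\mathcal G)=\langle\sigma_v\ (v\in\mathcal G):\ \sigma_v^2=\mathrm{id},\ \sigma_v\sigma_w=\sigma_w\sigma_v\text{ if }v\sim w\rangle .$$

The groups of Section 1 are those for which $\mathcal G$ is a disjoint union of complete graphs. In general we look for such graphs inside $\mathcal G$.

**Definition.** An induced subgraph $\mathcal C$ of $\mathcal G$ is a *clique collection* if every connected component of $\mathcal C$ is complete. If the components are $\mathcal C_1,\dots,\mathcal C_q$, put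
$$w(\mathcal C)=\sum_{i=1}^q\left(1-2^{-|\mathcal C_i|}\right),\qquad \gamma(\mathcal G)=\max_{\mathcal C}w(\mathcal C).$$

**Examples.** If $\mathcal G$ is itself a disjoint union of cliques, a clique collection meets each component in a clique of no larger size, so $\gamma(\mathcal G)=w(\mathcal G)$. For the path $a-m-b$, the best choice is $\{a,b\}$, and $\gamma=1$ (an edge has only $w=\frac34$). For the four-cycle, a set of three vertices is an induced path, hence not a clique collection, so again $\gamma=1$. For the path $1-2-3-4$, the collection $\{1,2\}\sqcup\{4\}$ has $w=\frac34+\frac12=\frac54$. The whole path is not a clique collection, three vertices give at most $\frac54$, and two give at most $1$. So $\gamma=\frac54$.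

The problem comes from Hyungryul Baik, Bram Petri and Jean Raimbault, "Subgroup growth of right-angled Artin and Coxeter groups", arXiv:1805.03893 (2018). It asks to prove or disprove that $\lim \log s_n(\Gamma)/(n\log n)=\gamma(\mathcal G)-1$ for every finite non-complete $\mathcal G$. The formula is true, with an error term.

**Theorem A.** Let $\mathcal G$ be a finite nonempty graph, $\Gamma=\mathrm{Cox}(\mathcal G)$, $\gamma=\gamma(\mathcal G)$. There is $c=c(\mathcal G)$ such that for all $n\ge2$
$$\gamma\,n\log n-cn\ \le\ \log|\mathrm{Hom}(\Gamma,S_n)|\ \le\ \gamma\,n\log n+c\,n\sqrt{\log n}.$$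

**Theorem B.** If $\mathcal G$ is not complete, then, with some $c=c(\mathcal G)$, for all $n\ge2$
$$(\gamma-1)\,n\log n-cn\ \le\ \log s_n(\Gamma)\ \le\ (\gamma-1)\,n\log n+c\,n\sqrt{\log n}.$$
In particular $\lim_{n\to\infty}\frac{\log s_n(\Gamma)}{n\log n}=\gamma(\mathcal G)-1$.

**Corollary C.** Let $\mathcal G$ be non-complete. The limit is $0$ iff $\Gamma$ is virtually abelian, iff $\Gamma\cong(\mathbb Z/2)^a\times D_\infty^b$ with $b\ge1$. Otherwise the limit is at least $\frac14$, and $\frac14$ is attained.

**Both lower bounds.** These follow from Section 1. Let $\mathcal C$ be a clique collection with $w(\mathcal C)=\gamma$ and components of sizes $k_1,\dots,k_q$. Sending $\sigma_v\mapsto1$ for $v\notin\mathcal C$ is a surjection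
$$\Gamma\to\mathrm{Cox}(\mathcal C)=(\mathbb Z/2)^{k_1}*\cdots*(\mathbb Z/2)^{k_q},$$
and composing with it turns (transitive) homomorphisms of $\mathrm{Cox}(\mathcal C)$ into (transitive) homomorphisms of $\Gamma$, injectively. So $|\mathrm{Hom}(\Gamma,S_n)|\ge\prod_ih_{k_i}(n)$, and (2) gives the lower bound in Theorem A. If $\mathcal G$ is not complete, two non-adjacent vertices give $\gamma\ge1$, while $w<1$ when $q=1$. Hence $q\ge2$, Proposition 2 gives $\log t_n(\Gamma)\ge\gamma n\log n-O(n)$, and (1) gives the lower bound in Theorem B.

**The remaining inequality.** Since $s_n(\Gamma)\le|\mathrm{Hom}(\Gamma,S_n)|/(n-1)!$, the upper bound in Theorem B follows from that in Theorem A. So what changes in general is the upper bound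
$$\log|\mathrm{Hom}(\Gamma,S_n)|\le\gamma\,n\log n+c\,n\sqrt{\log n}. \tag{3}$$
In Section 1 it was immediate because $\mathrm{Hom}(P,S_n)$ is a product over the components. For a path or a four-cycle there is no such product.

## 3. Adding generators one at a time, and the four-cycle

**Notation.** $V$ is the vertex set, $N=|V|$, with a fixed total order. $\mathrm{Lk}(u)$ is the set of neighbors of $u$ (so $u\notin\mathrm{Lk}(u)$), and $L_u=\{w\in\mathrm{Lk}(u):w<u\}$. For $A\subset V$, $\langle A\rangle$ is the subgroup generated by the $\sigma_a$ with $a\in A$. Given $\rho\in\mathrm{Hom}(\Gamma,S_n)$, write $ux$ for $\rho(\sigma_u)x$, and let $C_x=\{u\in V:ux\ne x\}$.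

A natural approach is to choose the permutations $\rho(\sigma_v)$ in the order of the vertices. When we reach $v$, the new involution must commute with $\langle L_v\rangle$, so it permutes the $\langle L_v\rangle$-orbits. Let $c_v(\rho)$ be the number of unordered pairs $\{W,vW\}$ with $W$ an $\langle L_v\rangle$-orbit and $vW\ne W$.

**Step 1 (the number of choices for one generator).** *Given $\rho(\sigma_w)$ for all $w<v$, there are at most $n^pe^{2n}$ choices of $\rho(\sigma_v)$ with $c_v=p$.*

First choose the $p$ pairs. They form a matching on a set of at most $n$ orbits. For $p\geq 1$ there are at most $n^{2p}/p!\le n^{2p}(e/p)^p=n^p(en/p)^p\le n^pe^n$ matchings, where we used that $p(1+\log n-\log p)$ increases for $0<p\le n$ and equals $n$ at $p=n$. For $p=0$ there is one. Now it is known which orbit $vW$ is, for every $W$. By commutation, $\rho(\sigma_v)$ is determined by the images of the least points of the orbits, and each image lies in a known orbit of the same size. This leaves at most $\prod_W|W|\le\prod_We^{|W|}=e^n$ choices.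

Since each $c_v$ takes at most $n+1$ values, any class $\mathcal H\subset\mathrm{Hom}(\Gamma,S_n)$ satisfies
$$|\mathcal H|\le(n+1)^N\,e^{2Nn}\,n^{\max_{\rho\in\mathcal H}\sum_vc_v(\rho)} . \tag{4}$$

**What we would like.** If $\sum_vc_v(\rho)\le\gamma n$ held for every $\rho$, (4) would prove (3). To compare with $\gamma$, assign weights to points. For $K\subset V$ put
$$\varphi(K)=2^{-|K|}\ \text{ if }K\text{ is a clique (}\emptyset\text{ included)},\qquad\varphi(K)=0\ \text{ otherwise.}$$
Then $\varphi$ does not increase when $K$ grows. If $v$ moves one point of an $\langle L_v\rangle$-orbit $W$, it moves all of them, and $2c_v$ is at most the number of such $W$. Suppose each of them satisfies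
$$\sum_{x\in W}\varphi(C_x\cap L_v)\ge1. \tag{5}$$
Then
$$\sum_vc_v\le\sum_{x\in[n]}f(C_x),\qquad f(C):=\sum_{v\in C}\tfrac12\varphi(C\cap L_v),$$
and we will show in Section 4 that $f(C)\le\gamma$ always. Inequality (5) holds in the natural pictures. If $L_v=\{a,b\}$ with $a\sim b$ and $W$ is a square, each of the four points has weight $\frac14$. If $a\not\sim b$ and $W$ is a path with edges alternately labeled $a,b$, then interior points have weight $0$ and the two ends have weight $\frac12$. Both sums are $1$.

**Where it fails.** For the four-cycle, $\gamma=1$, but for every order of its vertices there is $\rho$ with $\sum_vc_v(\rho)=\frac54n$. Take $4\mid n$. Let $d$ be the last vertex, $a,b$ its two neighbors (which are not adjacent), and $c$ the fourth vertex. Let $c$ act trivially, let $a=b$ be the same fixed-point-free involution, and let $d$ commute with it and exchange its two-cycles in pairs. As $L_a,L_b\subset\{c\}$, we have $c_a=c_b=\frac n2$. The orbits of $\langle L_d\rangle=\langle a,b\rangle$ are the $\frac n2$ two-cycles, so $c_d=\frac n4$. In (5), each $W=\{x,ax\}$ has $C_x\cap L_d=\{a,b\}$, not a clique, and the sum is $0$. So no choice of order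 rescues the method.

The diagnosis is that such $\rho$ are rare. Given $a$, the permutation $b$ is forced by the coincidence $bx=ax$, yet Step 1 charges $n^{n/2}$ for it. So homomorphisms with many coincidences should be counted differently. A coincidence says that $ux$ equals $gx$ for a short word $g$ in other generators, and recording $g$ costs a factor bounded independently of $n$ (for a bounded length of $g$) instead of a factor $n$. The plan is: wherever $u$ is expressible by a short word, make $u$ act trivially and remember the word. After few such repairs, almost no coincidence is left, and (5) must be proved for what remains. The work is to define coincidences so that erasing them leaves a homomorphism, the erasure can be undone, and their absence implies (5).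

## 4. Weights of vertex sets are bounded by $\gamma$

This section compares the total weight at one point with clique collections. We use the fact that a graph with no induced path on three vertices is a disjoint union of cliques: a connected non-complete graph has two vertices at distance $2$, and they span such a path with a common neighbor.

**Lemma 1.** For every $C\subset V$: $f(C)=\sum_{v\in C}\frac12\varphi(C\cap L_v)\le\gamma(\mathcal G)$.

For the path $a-m-b$ with $m<a<b$ and $C=V$: $f=\frac12+\frac14+\frac14=1=\gamma$. With $a<b<m$: $f=\frac12+\frac12+0=1$.

**Step 1 (reduce to clique neighborhoods).** If some $v\in C$ has $C\cap L_v$ not a clique, delete $v$ from $C$. Its term is $0$, and the other terms do not decrease. So we may assume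

(P) $C\cap L_v$ is a clique for all $v\in C$.

Property (P) passes to subsets.

**Step 2 (an expression independent of the order).** Under (P), group the nonempty cliques $K\subset C$ by their last vertex $v$: $K=\{v\}\cup K'$, where $K'\subset C\cap L_v$ is arbitrary. Since $\sum_{K'\subset C\cap L_v}(-\frac12)^{|K'|}=(1-\frac12)^{|C\cap L_v|}$,
$$f(C)=g(C):=-\sum_{\emptyset\ne K\subset C\text{ clique}}\left(-\tfrac12\right)^{|K|}.$$

**Step 3 (non-cliques have weight at least $1$).** *If $D$ satisfies (P) and is not a clique, then $f(D)\ge1$.* Write $D=\{w_1<\dots<w_d\}$, and let $i$ be minimal such that $w_i$ is not adjacent to all of $w_1,\dots,w_{i-1}$. For $l<i$ the term of $w_l$ is $\frac12\cdot2^{-(l-1)}=2^{-l}$, and these sum to $1-2^{-(i-1)}$. The set $D\cap L_{w_i}$ is a clique with at most $i-2$ elements, so the term of $w_i$ is at least $\frac12\cdot2^{-(i-2)}=2^{-(i-1)}$.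

**Step 4 (delete down to a clique collection).** Let $C$ satisfy (P) and not be a clique collection. Then $C$ contains an induced path on three vertices. Its middle vertex $v$ has a non-complete neighborhood $D=C\cap\mathrm{Lk}(v)$. The cliques of $C$ containing $v$ are $\{v\}\cup K'$ with $K'\subset D$ a clique, so
$$g(C)-g(C\setminus\{v\})=\tfrac12\sum_{K'\subset D\text{ clique}}\left(-\tfrac12\right)^{|K'|}=\tfrac12\,(1-g(D))=\tfrac12\,(1-f(D))\le0 .$$
Deleting $v$ does not decrease $f$. Iterating, we reach a clique collection $C'$ with $f(C')\ge f(C)$. In $C'$, a component of size $m$ contributes $\sum_{l=1}^m2^{-l}=1-2^{-m}$. So $f(C')=w(C')\le\gamma$. $\square$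

## 5. Blocks, joints and deletions

We now say which pieces of $\rho(\sigma_u)$ can be erased. Fix $\rho\in\mathrm{Hom}(\Gamma,S_n)$.

**Definition (blocks).** A *$u$-block* is an orbit $B$ of $\langle\mathrm{Lk}(u)\rangle$ on $[n]$. Since $u$ commutes with $\langle\mathrm{Lk}(u)\rangle$, it permutes the $u$-blocks. If $ux=x$, then $u\,gx=g\,ux=gx$ for $g\in\langle\mathrm{Lk}(u)\rangle$. So $u$ fixes all points of $B$ or none; in the latter case $B$ is *active*.

**Definition (graph, joints).** The graph of $\rho$ has vertex set $[n]$ and, for each $u$ and each $x$ with $ux\ne x$, an edge labeled $u$ joining $x$ and $ux$ (edges with different labels may be parallel). Walks traverse edges of this graph, with no stationary steps. For an active $u$-block $B$, the *$u$-joint* $j=\{B,uB\}$ (possibly $uB=B$) has edge set $E_j$, the $u$-labeled edges $\{x,ux\}$ with $x\in B$, and support $B\cup uB$. A walk *crosses* $j$ each time it traverses an edge of $E_j$.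

Every edge lies in exactly one joint, and distinct $u$-joints (same $u$) have disjoint supports.

**Example.** Let $\mathcal G$ be the path $a-m-b$ and $n=4$, with $m=(1\,2)(3\,4)$, $a=(1\,3)(2\,4)$, $b=\mathrm{id}$. The $a$-blocks are $\{1,2\}$ and $\{3,4\}$. They form one $a$-joint, with edges $\{1,3\},\{2,4\}$. The graph is a square, and removing these two edges separates $\{1,2\}$ from $\{3,4\}$, so every closed walk crosses the joint an even number of times. If instead $b=a$, the closed walk $1\to3\to1$ along the $a$-edge and back along the $b$-edge crosses the $a$-joint once.

**Deletion.** Let $\mathcal D$ be a set of $u$-joints and $X$ the union of their supports. Define $\rho'(\sigma_u)$ as the identity on $X$ and as $\rho(\sigma_u)$ off $X$, and $\rho'(\sigma_w)=\rho(\sigma_w)$ for $w\ne u$. Since $X$ is invariant under $u$ and under $\langle\mathrm{Lk}(u)\rangle$, $\rho'(\sigma_u)$ is still an involution (or trivial) commuting with $\rho(\sigma_w)$, $w\in\mathrm{Lk}(u)$. So $\rho'\in\mathrm{Hom}(\Gamma,S_n)$. The graph of $\rho'$ is that of $\rho$ with the edges $E_j$, $j\in\mathcal D$, removed. Hence for every $A$ the $\langle A\rangle$-orbits shrink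 or stay the same. The $u$-blocks are unchanged.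

**Definition (bounded, odd).** Let $M\ge1$ be an integer and $R=2M$. Call $\rho$ *$M$-bounded* if all its active blocks, for all $u$, have at most $M$ points. Deletions preserve this, because an active block of $\rho'$ lies in an active block of $\rho$. For $M$-bounded $\rho$, a joint is *odd* if some closed walk of length $\le R$ crosses it an odd number of times.

If a joint $j=\{B,uB\}$ is not odd, then
$$B\cap uB=\emptyset. \tag{6}$$
Otherwise $B=uB$. Then the edge from $x\in B$ to $ux$, followed by a walk back to $x$ inside $B$ with labels in $\mathrm{Lk}(u)$ and length $\le|B|-1\le M-1$, is a closed walk of length $\le M$ crossing $j$ exactly once.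

## 6. Orbits that meet no odd joint

This section proves (5) in the absence of odd joints.

**Lemma 2.** Let $\rho$ be $M$-bounded, $A\subset V$, and let $Y$ be an $\langle A\rangle$-orbit with $|Y|\le M$ such that no edge with label in $A$ and endpoint in $Y$ lies in an odd joint. Then $\sum_{x\in Y}\varphi(C_x\cap A)\ge1$.

The square and the path in Section 3 suggest the proof: cut the orbit along a family of parallel edges into two halves, and find weight $\frac12$ at a far end of each half. Throughout, $\rho,A,Y$ are as in the lemma.

**Step 1 (combining two sets of labels).** We show that if $x$ and $z$ are joined using labels in $S$ and also using labels in $T$, then labels in $S\cap T$ suffice.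

**Claim 1.** Let $S\subset A$, $T\subset V$, $x,z\in Y$. Let $\alpha$ be a walk from $x$ to $z$ with labels in $S$ of length $\ell\le M$, and $\beta$ a walk from $x$ to $z$ with labels in $T$ of length $\le M$. Then there is a walk from $x$ to $z$ with labels in $S\cap T$ of length $\le\ell$.

*Proof.* Induction on $\ell$, for all $T,x,z$ simultaneously. If all labels of $\alpha$ are in $T$ (in particular if $\ell=0$), we are done. Otherwise $\alpha$ traverses an edge with label $t\in S\setminus T$; let $j$ be its joint. As $S\subset A$, the walk $\alpha$ stays in $Y$, so $j$ is not odd. The closed walk $\alpha\beta^{-1}$ has length $\le2M=R$, so it crosses $j$ an even number of times. The walk $\beta$ does not cross $j$, since $t\notin T$. Hence $\alpha$ crosses $j$ at least twice.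

Take two consecutive crossings in $\alpha$: from $p$ to $p'=tp$, and later from $q'$ to $tq'$, with $\sigma$ the part of $\alpha$ from $p'$ to $q'$. Then $\sigma$ does not cross $j$ and $|\sigma|\le\ell-2$. Let $B$ be the $t$-block of $p$, so $j=\{B,tB\}$, and $B\cap tB=\emptyset$ by (6). The point $q'$ lies in $B$ or in $tB$.

Suppose $q'\in B$. Follow the edge $p\to p'$, then $\sigma$, then a walk in $B$ from $q'$ to $p$ with labels in $\mathrm{Lk}(t)$ and length $\le M-1$. This closed walk has length $\le 1+(\ell-2)+(M-1)\le2M$ and crosses $j$ exactly once, so $j$ is odd, a contradiction.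

So $p',q'\in tB$, and since $|tB|\le M$ they are joined by a walk with labels in $\mathrm{Lk}(t)$ of length $\le M-1$. By induction, with $\sigma$ in place of $\alpha$ and $\mathrm{Lk}(t)$ in place of $T$, there is a walk from $p'$ to $q'$ with labels in $S\cap\mathrm{Lk}(t)$ of length $\le|\sigma|$. Apply $t$: since $t$ commutes with these labels, an edge $y\to wy$ becomes an edge $ty\to wty$ with the same label. We get a walk from $tp'=p$ to $tq'$ with labels in $S$ of length $\le|\sigma|$. Substitute it in $\alpha$ for the piece from $p$ to $tq'$, which has length $|\sigma|+2$. The result is a walk from $x$ to $z$ with labels in $S$ and length $\le\ell-2$. Apply induction again, with the same $T$ and $\beta$. $\square$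

**Step 2 (walls separate).** Now we cut suborbits into halves.

**Claim 2.** Let $A'\subset A$, let $Y'\subset Y$ be an $\langle A'\rangle$-orbit, $x\in Y'$, $s\in A'$, $sx\ne x$. Put $U=\langle A'\cap\mathrm{Lk}(s)\rangle x$, and let $E$ be the set of $s$-labeled edges $\{y,sy\}$, $y\in U$ (a *wall* of $Y'$). In the graph on $Y'$ with edges labeled in $A'$, removing $E$ leaves exactly two components. One contains $U$, the other contains $sU$.

*Proof.* Let $j=\{B,sB\}$, with $x\in B$, be the joint of the edge $\{x,sx\}$; it is not odd. We first check that the edges of $E_j$ inside $Y'$ are exactly $E$. Since $U\subset B\cap Y'$ and $s\in A'$, the edges in $E$ are in $E_j$ and inside $Y'$. Conversely, an edge of $E_j$ inside $Y'$ has an endpoint $y\in Y'\cap B$. As $|Y'|,|B|\le M$, the point $y$ is reached from $x$ by a walk of length $\le M-1$ with labels in $A'$, and also by one with labels in $\mathrm{Lk}(s)$. By Claim 1, $y\in\langle A'\cap\mathrm{Lk}(s)\rangle x=U$, so the edge is in $E$.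

If $x$ and $sx$ were connected in $Y'-E$, a walk of length $\le M-1$ between them avoiding $E$, hence not crossing $j$, together with the edge $\{x,sx\}$, would be a closed walk of length $\le M$ crossing $j$ exactly once, a contradiction. So $x$ and $sx$ are in different components. Each of $U$ and $sU$ is connected by edges with labels in $A'\cap\mathrm{Lk}(s)\not\ni s$, none of which is in $E$. As $Y'$ is connected, every component of $Y'-E$ contains an endpoint of an edge of $E$, that is, meets $U\cup sU$. So there are exactly two components, as claimed. $\square$

Call the two components *half-spaces* of $Y'$. Starting from $sx$ instead of $x$ gives the same wall, with $U$ and $sU$ exchanged.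

**Step 3 (each minimal half-space has weight at least $\frac12$).** The next claim, with $A'=A$ and $Y'=Y$, is Lemma 2.

**Claim 3.** For all $A'\subset A$ and all $\langle A'\rangle$-orbits $Y'\subset Y$: $\sum_{x\in Y'}\varphi(C_x\cap A')\ge1$.

*Proof.* Induction on $|A'|$. If $Y'$ has no edges labeled in $A'$, it is one point $x$ with $C_x\cap A'=\emptyset$, and the sum is $\varphi(\emptyset)=1$. Otherwise choose a wall. Each of its two disjoint half-spaces contains an inclusion-minimal half-space of $Y'$. So it suffices to show $\sum_{x\in H}\varphi(C_x\cap A')\ge\frac12$ for every minimal half-space $H$.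

Let $H$ be bounded by the wall $E$ with label $u$, named so that its end $U$, an $\langle A'\cap\mathrm{Lk}(u)\rangle$-orbit, lies in $H$ and $uU\cap H=\emptyset$.

*For every $x\in U$ we have $C_x\cap A'\subset\{u\}\cup\mathrm{Lk}(u)$.* Suppose $s\in C_x\cap A'$ with $s\ne u$ and $s\notin\mathrm{Lk}(u)$. The edge $\{x,sx\}$ labeled $s$ is not in $E$, so $sx\in H$. Let $E'$ be the wall of $Y'$ containing this edge. The set $U\cup uU$ is connected by edges with labels in $(A'\cap\mathrm{Lk}(u))\cup\{u\}\not\ni s$, so it lies entirely in the half-space of $E'$ containing $x$. Let $H'\ni sx$ be the other half-space of $E'$. It is disjoint from $U\cup uU$, which contains all endpoints of $E$. So $H'$, which is connected through edges inside $H'$, is connected by edges none of which lies in $E$. Hence $H'$ lies in one component of $Y'-E$. Since $sx\in H$, we get $H'\subset H$, and $x\in H\setminus H'$. This contradicts the minimality of $H$.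

Now let $x\in U$. As $u\in C_x$, we have $C_x\cap A'=\{u\}\cup(C_x\cap A'\cap\mathrm{Lk}(u))$. Since $u$ is adjacent to everything in the second set, $\varphi(C_x\cap A')=\frac12\varphi\big(C_x\cap(A'\cap\mathrm{Lk}(u))\big)$. The set $U\subset Y$ is an $\langle A'\cap\mathrm{Lk}(u)\rangle$-orbit, and $A'\cap\mathrm{Lk}(u)$ is smaller than $A'$. The induction hypothesis gives $\sum_{x\in U}\varphi(C_x\cap A')\ge\frac12$. $\square$

## 7. Erasing large blocks and odd joints

Fix $M\ge1$, $R=2M$, $0<\delta<1$, and $\kappa=\frac{2\delta}{2R+1}<1$.

**Definition.** Call $\rho$ *good* if it is $M$-bounded and for each $u$ has fewer than $\delta n$ odd $u$-joints.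

We define a map $\rho\mapsto\rho^*$ from $\mathrm{Hom}(\Gamma,S_n)$ to good homomorphisms, in two stages, and bound its fibers.

**Stage 1 (large blocks).** The purpose is to become $M$-bounded. On a block $B$ of more than $M$ points, $u$ is determined by one image, and there are few such blocks. For $u$ running through $V$ in order, delete all $u$-joints whose blocks have more than $M$ points.

The result is $M$-bounded: a point moved by $u$ at the end lay in a $u$-block of size $\le M$ right after the step for $u$, and blocks only shrink afterwards.

For the fibers, let $\rho'$ be the result of the step for $u$. The previous $\rho$ has the same $u$-blocks. It is determined by $\rho'$ together with the following data for each of the at most $n/M$ $u$-blocks of size $>M$: whether it was deleted and, if so, the image $\rho(\sigma_u)z$ of its least point $z$. Indeed $\rho(\sigma_u)gz=g\rho(\sigma_u)z$ for $g\in\langle\mathrm{Lk}(u)\rangle$, and $\mathrm{Lk}(u)$ acts the same way under $\rho$ and $\rho'$. This is at most $n+1$ possibilities per block. So Stage 1 has fibers of size at most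
$$(n+1)^{Nn/M}. \tag{7}$$

**Stage 2 (odd joints).** Now $\rho$ is $M$-bounded. While some $u$ has at least $\delta n$ odd $u$-joints, perform the following round for the first such $u$. Let $J$ be the set of odd $u$-joints. If we deleted all of $J$, the walks that should let us recover $u$ might be destroyed too. So we delete a subset whose walks do not interfere. For $j\in J$ choose a closed walk $\omega_j$ of length $\le R$ crossing $j$ an odd number of times. Join $j\ne j'$ in $J$ if $\omega_j$ crosses $j'$ or $\omega_{j'}$ crosses $j$. Each $\omega_j$ crosses at most $R$ joints, so this graph on $J$ has at most $R|J|$ edges. By Turán's theorem a graph with $p$ vertices and $e$ edges has an independent set of size at least $p^2/(p+2e)$. So there is an independent set $\mathcal D\subset J$ with $|\mathcal D|\ge|J|/(2R+1)$. Delete $\mathcal D$, all choices being made by a fixed rule. Let $X$ be the union of the supports of $\mathcal D$ and $d=|X|$. Supports are disjoint and have at least two points, so $d\ge2|\mathcal D|\ge\kappa n$.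

**Recovering one round.** We show that *for every $x\in X$ there is a word $g$ of length $\le R+2M=4M$ in the generators with $\rho(\sigma_u)x=\rho'(g)x$.* Let $x$ be in the support of $j=\{B,uB\}\in\mathcal D$.

If $uB=B$, then $ux\in B$ and $g$ can be taken as a word in $\mathrm{Lk}(u)$ of length $\le M-1$; $\mathrm{Lk}(u)$ acts identically under $\rho$ and $\rho'$.

If $B\cap uB=\emptyset$, cut $\omega_j$ cyclically at its crossings of $j$, which are odd in number. Each crossing switches between $B$ and $uB$. If every segment between consecutive crossings started and ended on the same side, going once around $\omega_j$ would switch sides an odd number of times and yet return to the start. So some segment starts in one of $B,uB$ and ends in the other. It does not cross $j$, and by independence it crosses no other joint of $\mathcal D$. So it is a walk of length $\le R$ in the graph of $\rho'$. Use it, or its reverse, preceded and followed by walks of length $\le M-1$ with labels in $\mathrm{Lk}(u)$ inside the blocks. This gives a walk from $x$ to $ux$ in the graph of $\rho'$, of length $\le R+2M$, and its labels spell $g$.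

So, given $\rho'$, the homomorphism $\rho$ is determined by $u$, by $X$, and by one word for each $x\in X$. With $K=(N+1)^{4M}$ (an upper bound for the number of words of length $\le4M$), for given $d$ there are at most
$$N\binom nd K^d\le N\left(\frac{en}d\right)^dK^d\le N\left(\frac{eK}\kappa\right)^d$$
possibilities.

**All rounds together.** In each round, the $d$ points of $X$, all moved by $u$, become fixed by $u$. So the number of pairs $(x,u)$ with $ux\ne x$ drops by $d\ge\kappa n$, and it is at most $Nn$ at the start. Hence there are at most $T:=N/\kappa$ rounds, and the sum of all the $d$'s is at most $Nn$. Stage 2 ends at a good $\rho^*$. The number of rounds takes at most $T+1$ values, the sequence of the $d$'s at most $n^T$, and the vertices $u$ contribute at most $N^T$. So its fibers have size at most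
$$(T+1)\,(nN)^T\left(\frac{eK}\kappa\right)^{Nn}. \tag{8}$$

In the four-cycle example with $n\ge4$ and $M\ge4$, all joints of $a$ and $b$ are odd, because of the closed walks $x\to ax\to x$ using one edge of each label. Erasing $b$ entirely and remembering "$b=a$" would leave $c_a=\frac n2$, $c_b=0$, $c_d=\frac n4$, a total of $\frac34n\le\gamma n$.

## 8. Counting good homomorphisms

**Step 1 (the exponent).** *For good $\rho$ we have*
$$\sum_vc_v(\rho)\le(\gamma+MN^2\delta)\,n. \tag{9}$$
For each $v$, $c_v\le\frac12\#\{W\}$, where $W$ runs over the $\langle L_v\rangle$-orbits whose points are moved by $v$. As $L_v\subset\mathrm{Lk}(v)$, such a $W$ lies in an active $v$-block, so $|W|\le M$. Call $W$ bad if some edge with label in $L_v$ and endpoint in $W$ lies in an odd joint. There are at most $N\delta n$ odd joints in all, each with support of at most $2M$ points, and a bad $W$ contains a point of such a support. So there are at most $2MN\delta n$ bad $W$ for each $v$. If $W$ is not bad, Lemma 2 with $A=L_v$ and $Y=W$ gives (5). Every $x\in W$ has $v\in C_x$. Therefore, using Lemma 1,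
$$\sum_vc_v\le N\cdot\tfrac12\cdot2MN\delta n+\sum_{x\in[n]}\sum_{v\in C_x}\tfrac12\varphi(C_x\cap L_v)=MN^2\delta n+\sum_{x\in[n]}f(C_x)\le MN^2\delta n+\gamma n .$$

**Step 2 (choice of parameters).** Multiply the bounds: $|\mathrm{Hom}(\Gamma,S_n)|$ is at most the number of good homomorphisms, bounded by (4) and (9), times the fiber bounds (7) and (8). Large $M$ makes (7) small but enlarges the words in (8). Take
$$M=\left\lceil\sqrt{\log n}\,\right\rceil,\qquad\delta=\frac1{2M^2N^2}.$$
Then $MN^2\delta=\frac1{2M}$ and $\frac1\kappa=M^2N^2(4M+1)=O(M^3)$, $T=N/\kappa=O(M^3)$, with constants depending only on $N$. Taking logarithms,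
$$\begin{aligned}\log|\mathrm{Hom}(\Gamma,S_n)|\le{}&\gamma\,n\log n+\frac{n\log n}{2M}+N\log(n+1)+2Nn+\frac{Nn}M\log(n+1)\\&+\log(T+1)+T\log(nN)+Nn\Big(1+\log\frac1\kappa+4M\log(N+1)\Big).\end{aligned}$$
For $n\ge2$ we have $\log(n+1)\le2\log n$ and $\sqrt{\log n}\le M\le\sqrt{\log n}+1=O(\sqrt{\log n})$. So $\frac{n\log n}{2M}$ and $\frac{Nn}M\log(n+1)$ are $O(n\sqrt{\log n})$. The last term is $O(nM)=O(n\sqrt{\log n})$, because $\log\frac1\kappa=O(M)$. The terms with $T$ are $O((\log n)^{5/2})=O(n)$, and the rest is $O(n)$. This is (3), which completes the proof of Theorem A. Finally $s_n(\Gamma)\le|\mathrm{Hom}(\Gamma,S_n)|/(n-1)!$ and $\log(n-1)!=n\log n-O(n)$ give the upper bound in Theorem B. Together with the lower bounds of Section 2, Theorems A and B are proved, and the limit formula holds for every finite non-complete graph. $\square$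

## 9. No limit strictly between $0$ and $\frac14$

We prove Corollary C. By Theorem B the limit is $\gamma-1$.

**Step 1 (two forbidden subgraphs).** If $\mathcal G$ contains three pairwise non-adjacent vertices, then $\gamma\ge\frac32$. If it contains an induced $K_2\sqcup K_1$, then $\gamma\ge\frac34+\frac12=\frac54$. In both cases the limit is at least $\frac14$. We show that $\Gamma$ is then not virtually abelian. Killing the other generators retracts $\Gamma$ onto the group of the induced subgraph, so $\Gamma$ contains $(\mathbb Z/2)^{*3}$ or $(\mathbb Z/2)^2*\mathbb Z/2$.

In $(\mathbb Z/2)^{*3}=\langle x\rangle*\langle y\rangle*\langle z\rangle$, the elements $xy$ and $xz$ generate a free group of rank $2$. Write a nonempty reduced word in $xy,xz$ and their inverses $yx,zx$ in the letters $x,y,z$. Two consecutive syllables either need no cancellation ($xy\cdot xy$, $xy\cdot xz$, $xy\cdot zx$, and so on) or are of the form $yx\cdot xz$ or $zx\cdot xy$. In the latter case $xx$ cancels and leaves $yz$ or $zy$, without further cancellation. So the result is a nonempty reduced word. In $(\mathbb Z/2)^2*\mathbb Z/2$ with factors $\{1,a,b,ab\}$ and $\langle t\rangle$,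 the elements $t$, $ata$, $btb$ generate a copy of $(\mathbb Z/2)^{*3}$: in a product of elements $gtg$ with $g\in\{1,a,b\}$ and consecutive $g$'s distinct, a non-trivial element of $(\mathbb Z/2)^2$ stands between any two consecutive letters $t$, so the product is non-trivial.

If $\Gamma$ had an abelian subgroup of finite index, suitable positive powers of two free generators would lie in it and would commute, which is false. So $\Gamma$ is not virtually abelian.

**Step 2 (all other graphs).** Suppose $\mathcal G$ contains neither subgraph. The complement of $K_2\sqcup K_1$ is a path on three vertices. So the complement of $\mathcal G$ has no induced path on three vertices and no triangle; it is a disjoint union of cliques of sizes at most $2$. Thus $\mathcal G$ is complete multipartite with parts of size at most $2$, and $\Gamma\cong(\mathbb Z/2)^a\times D_\infty^b$, with $b\ge1$ since $\mathcal G$ is not complete. Such a group is virtually abelian. A clique collection in $\mathcal G$ is either a clique, with $w<1$, or a single non-adjacent pair, with $w=1$: any third vertex is adjacent to both vertices of the pair and would put them in one component. Hence $\gamma=1$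 and the limit is $0$.

**Step 3 (the equivalences).** If the limit is $0$, Step 1 excludes both subgraphs, so Step 2 gives $\Gamma\cong(\mathbb Z/2)^a\times D_\infty^b$ with $b\ge1$. Any such group is virtually abelian. If $\Gamma$ is virtually abelian, Step 1 excludes both subgraphs, and Step 2 gives limit $0$. If the limit is not $0$, one of the two subgraphs occurs and the limit is at least $\frac14$. For the path on four vertices we computed $\gamma=\frac54$ in Section 2, so $\frac14$ is attained. $\square$
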